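
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{Surface subgroups without long cycles\\ in partially commutative groups}


\begin{abstract}
For $n\ge 5$ the partially commutative group $\mathbb G(C_n)$ of the $n$-cycle contains the fundamental group of a closed hyperbolic surface. We show that such surface groups can occur in a partially commutative group without any of these cycle groups: if $\overline{P_6}$ is the complement of the path on six vertices, then $\mathbb G(\overline{P_6})$ contains the fundamental group of the closed orientable surface of genus $2$, but it contains no subgroup isomorphic to $\mathbb G(C_n)$ for any $n\ge5$. This answers a question of Casals-Ruiz, Duncan and Kazachkov.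
\end{abstract}

\section{Introduction}

All graphs are finite, simple and undirected. The \emph{partially commutative group} (right-angled Artin group) of a graph $\Gamma$ with vertex set $X$ is
\[
\mathbb G(\Gamma)=\langle X\mid xy=yx\text{ whenever $x,y$ are adjacent in }\Gamma\rangle .
\]
It is free when $\Gamma$ has no edges and free abelian when $\Gamma$ is complete. Let $C_n$ be the cycle with $n$ vertices. A \emph{closed hyperbolic surface group} is the fundamental group of a connected closed surface, orientable or not, of Euler characteristic less than $-1$.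

Which graphs produce surface groups? The cycles $C_n$ with $n\ge5$ do. Indeed, the generators of the reflection group of a right-angled hyperbolic $n$-gon commute according to $C_n$, and a surface subgroup of finite index in this reflection group embeds in $\mathbb G(C_n)$ (Proposition~\ref{prop:cycles}). The shorter cycles do not: $\mathbb G(C_3)=\mathbb Z^3$ is abelian, and $\mathbb G(C_4)=F_2\times F_2$ contains no closed hyperbolic surface group (see Section~\ref{sec:small}). One might guess that behind every surface group in a partially commutative group there is a long cycle, if not as an induced subgraph of $\Gamma$ then at least as a subgroup $\mathbb G(C_n)$. Whether this is so is a question from the paper \cite{CDK} of Casals-Ruiz, Duncan and Kazachkov: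

\begin{quote}
\emph{Is there a partially commutative group $\mathbb G(\Gamma)$ that contains the fundamental group of a closed hyperbolic surface but contains no subgroup isomorphic to $\mathbb G(C_n)$, for $n\ge5$?}
\end{quote}

The answer is yes, and one graph works for all $n\ge5$ at once. Let $P_6$ be the path with vertices $1,\dots,6$ in this order, and let
\[
A=\mathbb G(\overline{P_6})=\langle x_1,\dots,x_6\mid x_ix_j=x_jx_i\text{ for }|i-j|\ge2\rangle .
\]
Thus two generators of $A$ commute unless their indices are consecutive.

\begin{theorem}\label{thm:surface}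
The group $A$ contains the fundamental group of the closed orientable surface of genus $2$ (Euler characteristic $-2$).
\end{theorem}

\begin{theorem}\label{thm:nocycle}
For every $n\ge5$, the group $A$ contains no subgroup isomorphic to $\mathbb G(C_n)$.
\end{theorem}

The bound $n\ge5$ in Theorem~\ref{thm:nocycle} is sharp: $\langle x_1,x_2\rangle\times\langle x_5,x_6\rangle\cong F_2\times F_2=\mathbb G(C_4)$ lies in $A$. Further surfaces and further examples, and the fact that six is the least number of vertices of an example, are in Section~\ref{sec:more}.

\paragraph{Where the graph comes from.}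
It is best to look at pairs of generators that do \emph{not} commute. For $\mathbb G(C_5)$, and likewise for the reflection group of the right-angled pentagon, they form a $5$-cycle, with vertices $a,b,c,d,e$ in cyclic order. Cut this cycle open at $a$: the vertex $a$ splits into two end vertices, and the result is a path with six vertices (Figure~\ref{fig:cut}). The product $x_1x_6$ of the two ends commutes with $x_3$ and $x_4$ and not with $x_2$ and $x_5$, exactly as $a$ should. On the other hand the complement of $C_n$ contains a cycle for every $n\ge5$ (a $5$-cycle for $n=5$, a triangle for $n\ge6$), and $P_6$ does not, so $C_n$ is not an induced subgraph of $\overline{P_6}$. The two theorems say that a surface group survives the cut and that no long cycle group does.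

\begin{figure}[ht]
\centering
\begin{tikzpicture}[dot/.style={circle,fill,inner sep=1.6pt}]
\node[dot,label=above:{$a$}] (a) at (90:1.1) {};
\node[dot,label=left:{$b$}] (b) at (162:1.1) {};
\node[dot,label=below:{$c$}] (c) at (234:1.1) {};
\node[dot,label=below:{$d$}] (d) at (306:1.1) {};
\node[dot,label=right:{$e$}] (e) at (18:1.1) {};
\draw (a)--(b)--(c)--(d)--(e)--(a);
\node[dot,label=above:{$x_1$},label=below:{$a$}] (p1) at (3.5,0) {};
\node[dot,label=above:{$x_2$},label=below:{$b$}] (p2) at (4.7,0) {};
\node[dot,label=above:{$x_3$},label=below:{$c$}] (p3) at (5.9,0) {};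
\node[dot,label=above:{$x_4$},label=below:{$d$}] (p4) at (7.1,0) {};
\node[dot,label=above:{$x_5$},label=below:{$e$}] (p5) at (8.3,0) {};
\node[dot,label=above:{$x_6$},label=below:{$a$}] (p6) at (9.5,0) {};
\draw (p1)--(p2)--(p3)--(p4)--(p5)--(p6);
\end{tikzpicture}
\caption{Edges join pairs of generators that do not commute. Left: the reflection group of the right-angled pentagon. Right: the group $A=\mathbb G(\overline{P_6})$, obtained by cutting the $5$-cycle at $a$; the letter below a vertex is the one it comes from, so $a$ corresponds to the product $x_1x_6$.}
\label{fig:cut}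
\end{figure}

\paragraph{How the proofs go.}
For Theorem~\ref{thm:surface} we map the pentagon reflection group to $A$ extended by sign changes, sending $a$ to $x_1x_6$ times a sign change. Injectivity follows from Britton's lemma, provided that the signs are chosen so that powers of $x_1$ and $x_6$ do not cancel.

For Theorem~\ref{thm:nocycle}, suppose that $w_1,\dots,w_n\in A$ generate a copy of $\mathbb G(C_n)$ in the natural way. Each $w_i$ commutes with two elements that do not commute with each other. The description of centralizers in $A$ then confines $w_i$, up to conjugacy, to the left end $\langle x_1,x_2,x_3\rangle$ of the path, to the right end $\langle x_4,x_5,x_6\rangle$, or to the exceptional form $x_1^kx_6^m$. The ideal situation shows the obstruction: if every $w_i$ lay in $\langle x_1,x_2\rangle$ or in $\langle x_5,x_6\rangle$ and the two kinds alternated, every ``left'' $w_i$ would commute with every ``right'' one, which in a cycle forces $n=4$. In general the $w_i$ lie in different conjugates of these subgroups. Actions on Bass--Serre trees let us first exclude the other supports and then bring enough of the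 $w_i$ into one position for this argument to apply.

\section{Words, reflections and the cycle groups}\label{sec:words}

\subsection{Reduced words}
A word representing an element of a group with given generators is \emph{reduced} if it is shortest among the words for that element. Contiguous subwords of reduced words are reduced. We use the following standard facts.

\begin{itemize}
\item In $\mathbb G(\Gamma)$, a word in the letters $x^{\pm1}$ is reduced if and only if it has no contiguous subword $x^{\varepsilon}ux^{-\varepsilon}$ in which $x$ commutes with every letter of $u$. Any two reduced words for the same element differ by interchanging neighboring commuting letters.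
\item Let $W$ be generated by involutions, the only further relations being that certain pairs commute. A word in these generators is reduced if and only if it has no contiguous subword $yuy$ in which $y$ commutes with every letter of $u$.
\end{itemize}

\subsection{Right-angled polygons}
For $n\ge5$ there is a right-angled $n$-gon in the hyperbolic plane $\mathbb H^2$. The reflections in its sides generate a discrete group $W$ of the kind just described, in which two distinct generators commute exactly when their sides are adjacent. The polygon is a fundamental domain, and the nontrivial point stabilizers are the conjugates of the groups $\langle y\rangle$ for sides $y$ and $\langle y,z\rangle\cong(\mathbb Z/2)^2$ for adjacent sides $y,z$.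

Let $H$ be a normal subgroup of $W$ of finite index $m$ that meets every $\langle y,z\rangle$, for adjacent sides $y,z$, trivially. Then $H$ acts freely and cocompactly, and $H=\pi_1(\mathbb H^2/H)$. The closed surface $\mathbb H^2/H$ is tiled by $m$ copies of the polygon, two at each edge and four at each vertex, so
\begin{equation}\label{eq:chi}
\chi(\mathbb H^2/H)=m\Bigl(1-\frac n2+\frac n4\Bigr)=m\Bigl(1-\frac n4\Bigr).
\end{equation}
A product of $k$ reflections preserves orientation if and only if $k$ is even. Hence the surface is orientable if and only if $H$ contains only elements of even length.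

\subsection{The cycle groups}
The following proposition explains the role of $\mathbb G(C_n)$ in the question. It is not used later, but its proof is the model for Section~\ref{sec:surface}.

\begin{proposition}\label{prop:cycles}
For $n\ge5$, $\mathbb G(C_n)$ contains a closed hyperbolic surface group.
\end{proposition}

\begin{proof}
Let $W$ be the reflection group of a right-angled $n$-gon, with generators $y$ named by the vertices of $C_n$ so that adjacency of sides is adjacency in $C_n$. Let $x_y$ be the corresponding generators of $G=\mathbb G(C_n)$. The group $E=(\mathbb Z/2)^n$ with basis $(\sigma_y)$ acts on $G$: $\sigma_y$ inverts $x_y$ and fixes the other generators. Put $\Phi(y)=x_y\sigma_y\in G\rtimes E$. Then $\Phi(y)^2=x_yx_y^{-1}=1$, and if $y\ne z$ commute, then $\Phi(y)\Phi(z)=x_yx_z\sigma_y\sigma_z=\Phi(z)\Phi(y)$. So $\Phi:W\to G\rtimes E$ is a homomorphism.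

Moving all sign changes to the right, we see that $\Phi(y_1\cdots y_m)=x_{y_1}^{\pm1}\cdots x_{y_m}^{\pm1}\cdot\sigma_{y_1}\cdots\sigma_{y_m}$ with certain signs. If $y_1\cdots y_m$ is reduced and nonempty, then between any two equal letters there is a letter that does not commute with them, so $x_{y_1}^{\pm1}\cdots x_{y_m}^{\pm1}$ is a reduced word, hence nontrivial. So $\Phi$ is injective. Let $H$ be the kernel of $W\to E$, $y\mapsto\sigma_y$. Then $\Phi$ embeds $H$ in $G$. The $\sigma_y$ are independent, so $H$ has index $2^n$ and meets each $\langle y,z\rangle$ trivially. By \eqref{eq:chi} it is the group of a closed surface with $\chi=2^{n-2}(4-n)\le-8$.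
\end{proof}

\section{A surface group in $A$}\label{sec:surface}

For $S\subseteq\{1,\dots,6\}$ let $A_S=\langle x_i:i\in S\rangle$, and write $A_{126}$ for $A_{\{1,2,6\}}$, and so on. The group $A_S$ is the partially commutative group of the subgraph of $\overline{P_6}$ induced on $S$. We have $A_S\cap A_T=A_{S\cap T}$, and killing the generators outside $S$ is a retraction $A\to A_S$. The groups $A_{i,i+1}$ are free of rank $2$. Put
\[
N=A_{1256}=A_{12}\times A_{56}.
\]
The generator $x_3$ commutes, among the generators of $N$, with $x_1,x_5,x_6$; the generator $x_4$ commutes with $x_1,x_2,x_6$; and $x_3,x_4$ satisfy no relation with each other. So, by its presentation, $A$ is a multiple HNN extension of $N$ with stable letters $x_3$, centralizing $A_{156}$, and $x_4$, centralizing $A_{126}$. Britton's lemma says: if $n_0t_1n_1\cdots t_rn_r=1$ with $r\ge1$, $n_i\in N$ and $t_i\in\{x_3^{\pm1},x_4^{\pm1}\}$, then there is a \emph{pinch}, that is, an $i$ with $1\le i<r$, $t_{i+1}=t_i^{-1}$, and $n_i\in A_{156}$ if $t_i=x_3^{\pm1}$, $n_i\in A_{126}$ if $t_i=x_4^{\pm1}$.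

\subsection{The difficulty and the choice of signs}\label{sec:signs}
Let $W$ be the reflection group of the right-angled pentagon with sides $a,c,e,b,d$ in cyclic order. The commuting pairs are $ac,ce,eb,bd,da$. Put
\[
\hat a=x_1x_6,\quad \hat b=x_2,\quad \hat c=x_3,\quad \hat d=x_4,\quad \hat e=x_5 .
\]
If $y,z$ commute in $W$, then $\hat y,\hat z$ commute in $A$: for the five pairs these elements are $x_1x_6$ and $x_3$; $x_3$ and $x_5$; $x_5$ and $x_2$; $x_2$ and $x_4$; $x_4$ and $x_1x_6$.

The map $y\mapsto\hat y$ therefore defines a homomorphism to $A$ from the group $\mathbb G(C_5)$ with generators $a,\dots,e$ and the same commuting pairs. It is not injective. The element $aea^{-1}$ goes to $x_1x_6x_5x_6^{-1}x_1^{-1}=x_6x_5x_6^{-1}$, which commutes with $x_2=\hat b$, but $b$ and $aea^{-1}$ do not commute, since $baea^{-1}b^{-1}ae^{-1}a^{-1}$ is a reduced word. The trouble is that $x_1$ commutes with the image $x_5$ of $e$, so the two occurrences of $x_1$ cancel across it. In the reflection group the corresponding word is $aea$. There we are free to choose signs, and we choose them so that the two occurrences of $x_1$ get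 the \emph{same} sign and add up to $x_1^{\pm2}$.

Let $E=(\mathbb Z/2)^6=\langle\sigma_1,\dots,\sigma_6\rangle$ act on $A$, where $\sigma_i$ inverts $x_i$ and fixes the other generators. A \emph{sign system} is a choice of $s_a,s_b,s_c,s_d,s_e\in E$ such that
\begin{enumerate}
\item[(S1)] $s_y$ inverts the generators occurring in $\hat y$;
\item[(S2)] $s_y$ fixes the generators occurring in $\hat z$ whenever $y\ne z$ commute in $W$;
\item[(S3)] $s_e$ inverts $x_1$ and $s_b$ inverts $x_6$.
\end{enumerate}
Conditions (S1) and (S2) make
\[
\Phi:W\to A\rtimes E,\qquad \Phi(y)=\hat y\,s_y ,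
\]
a homomorphism: $(\hat ys_y)^2=\hat y\,s_y(\hat y)=1$ by (S1), and if $y\ne z$ commute, then $\Phi(y)\Phi(z)=\hat y\hat z\,s_ys_z=\Phi(z)\Phi(y)$ by (S2). Condition (S3) prevents the cancellation just described: together with (S1) it says that $s_as_e$ fixes $x_1$ and $s_as_b$ fixes $x_6$.

\begin{proposition}\label{prop:inj}
For every sign system, $\Phi$ is injective. Hence $\Phi$ embeds the kernel $H$ of $W\to E$, $y\mapsto s_y$, in $A$.
\end{proposition}

\begin{proof}
For a word $w=y_1\cdots y_m$ we have $\Phi(w)=U(w)\,s_{y_1}\cdots s_{y_m}$, where
\[
U(w)=\hat y_1\cdot s_{y_1}(\hat y_2)\cdot s_{y_1}s_{y_2}(\hat y_3)\cdots\ \in A .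
\]
Thus $U(w)$ arises from $w$ by replacing each letter $y$ by $\hat y$ with signs on its generators. Between an occurrence of $y$ and a later one these signs change by the product of the $s_z$ over the letters $z$ from the first occurrence (inclusive) to the second (exclusive). If $w$ represents an element of $H$, then $\Phi(w)=U(w)$, so $\Phi(H)\subseteq A$. For injectivity it suffices to show that $U(w)\ne1$ for every nonempty reduced word $w$, because then $\Phi(w)\ne1$ in $A\rtimes E$.

\emph{Subwords in $a,b,e$.} Let $u$ be a contiguous subword of $w$ in the letters $a,b,e$ only, and let $n\in N$ be its contribution to $U(w)$. We claim: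
\begin{enumerate}
\item[(i)] if $b$ occurs in $u$, the projection of $n$ to $A_{12}$ is not in $\langle x_1\rangle$;
\item[(ii)] if $e$ occurs in $u$, the projection of $n$ to $A_{56}$ is not in $\langle x_6\rangle$.
\end{enumerate}
For (i), look at the letters between two consecutive $b$'s of $u$. They form a reduced word in $a$ and $e$, so $a$ and $e$ alternate in it. It contains an $a$, for otherwise it is empty or $e$, and neither $bb$ nor $beb$ is reduced. Consecutive $a$'s in it are separated by a single $e$, so the sign of $x_1$ changes between them by $s_as_e$, which fixes $x_1$. So all these $a$'s contribute $x_1$ with the same sign. Hence the projection of $n$ to $A_{12}$ is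
\[
x_1^{k_0}x_2^{\pm1}x_1^{k_1}x_2^{\pm1}\cdots x_2^{\pm1}x_1^{k_q}\qquad\text{with }q\ge1,\ k_1,\dots,k_{q-1}\ne0,
\]
and in the free group $A_{12}$ this is not in $\langle x_1\rangle$. For (ii), exchange $b$ and $e$: between consecutive $e$'s the letters $a,b$ alternate, an $a$ occurs because $ee$ and $ebe$ are not reduced, and consecutive $a$'s are separated by one $b$, so that the sign of $x_6$ changes by $s_as_b$, which fixes $x_6$.

\emph{Words without $c$ and $d$.} If $b$ or $e$ occurs in $w$, then $U(w)\ne1$ by (i) or (ii) for $u=w$. Otherwise $w=a$ and $U(w)=x_1x_6\ne1$.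

\emph{Words with $c$ or $d$.} Suppose $U(w)=1$. Write $U(w)=n_0t_1n_1\cdots t_rn_r$, $r\ge1$, where the $t_i\in\{x_3^{\pm1},x_4^{\pm1}\}$ come from the letters $c,d$ and the $n_i\in N$ from the (possibly empty) subwords in $a,b,e$ between them. By Britton's lemma there is a pinch $t_in_it_i^{-1}$.

If $t_i=x_3^{\pm1}$, the pinch comes from a subword $cuc$ of $w$, and $n_i\in A_{156}$ projects to $\langle x_1\rangle$ in $A_{12}$. By (i), $b$ does not occur in $u$. So $u$ is a word in $a$ and $e$, which commute with $c$, and $cuc$ is not reduced, a contradiction.

If $t_i=x_4^{\pm1}$, the pinch comes from a subword $dud$, and $n_i\in A_{126}$ projects to $\langle x_6\rangle$ in $A_{56}$. By (ii), $e$ does not occur in $u$. So $u$ is a word in $a$ and $b$, which commute with $d$, and $dud$ is not reduced, a contradiction.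
\end{proof}

\subsection{Genus two}
\begin{proof}[Proof of Theorem~\ref{thm:surface}]
Let $p=\sigma_1\sigma_6\sigma_2$, $q=\sigma_3\sigma_4$, $r=\sigma_1\sigma_6\sigma_5$, and put
\[
s_a=s_b=p,\qquad s_c=s_d=q,\qquad s_e=r .
\]
Conditions (S1) and (S3) are visible. For (S2): $p$ must fix $x_3,x_4$ (pairs $ac,ad$) and $x_4,x_5$ (pairs $bd,be$); $q$ must fix $x_1,x_6,x_5$ (pairs $ca,ce$) and $x_1,x_6,x_2$ (pairs $da,db$); and $r$ must fix $x_3,x_2$ (pairs $ec,eb$). All this holds.

The elements $p,q,r$ are independent, so $H$ has index $8$. For the adjacent pairs of sides $ac,ce,eb,bd,da$ the pairs of signs are $(p,q),(q,r),(r,p),(p,q),(q,p)$. Each consists of independent elements, so $H$ meets $\langle y,z\rangle$ trivially for adjacent $y,z$. By \eqref{eq:chi}, $H$ is the group of a closed surface with $\chi=8(1-\frac54)=-2$.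

Finally, let $\langle p,q,r\rangle\to\{\pm1\}$ be the homomorphism sending each of $p,q,r$ to $-1$. Composed with $W\to\langle p,q,r\rangle$ it sends every generator of $W$ to $-1$, so it is the parity of length. It is trivial on $H$, hence the surface is orientable, of genus $2$. By Proposition~\ref{prop:inj} its group embeds in $A$.
\end{proof}

\section{Supports, centralizers and trees}\label{sec:prelim}

We now collect the tools for Theorem~\ref{thm:nocycle}. The map $x_i\mapsto x_{7-i}$ defines an automorphism of $A$, called \emph{the symmetry}. Connectedness and distance of indices always refer to the path $P_6$.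

\subsection{Essential supports}
All reduced words for $w\in A$ use the same generators; let $\operatorname{supp}(w)$ be the set of their indices. An element is \emph{cyclically reduced} if it is shortest in its conjugacy class, equivalently if it has no reduced word of the form $x^{\varepsilon}\cdots x^{-\varepsilon}$ with $x$ a generator. Every $w$ is $hw'h^{-1}$ with $w'$ cyclically reduced. Conjugate cyclically reduced elements are related by cyclic permutations of reduced words, so the \emph{essential support}
\[
\operatorname{es}(w)=\operatorname{supp}(w')
\]
depends only on the conjugacy class of $w$. It is empty only for $w=1$. If $w\in A_S$, cyclic reduction takes place inside $A_S$, so $h$ and $w'$ can be chosen in $A_S$. Nonzero powers of a cyclically reduced element are cyclically reduced with the same support.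

Let $Y,Z$ be disjoint sets of indices such that $x_i$ and $x_j$ commute for all $i\in Y$, $j\in Z$. Then
\begin{equation}\label{eq:Eprod}
\operatorname{es}(yz)=\operatorname{es}(y)\cup\operatorname{es}(z)\qquad(y\in A_Y,\ z\in A_Z).
\end{equation}
Indeed, write $y=ky'k^{-1}$ and $z=lz'l^{-1}$ with $k,y'\in A_Y$, $l,z'\in A_Z$ and $y',z'$ cyclically reduced. Then $yz=(kl)y'z'(kl)^{-1}$. The reduced words for $y'z'$ are shuffles of reduced words for $y'$ and $z'$, so $y'z'$ is cyclically reduced. In particular, if $\operatorname{es}(yz)\cap Z=\emptyset$, then $z=1$. We will use this often to drop factors.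

\subsection{Centralizers}
For a set $X$ of indices let $X^\perp$ be the set of indices at distance at least $2$ from every element of $X$; write $v^\perp$ for $\{v\}^\perp$. Let $w=hw'h^{-1}\ne1$ with $w'$ cyclically reduced, $X=\operatorname{supp}(w')$, and let $X_1,\dots,X_k$ be the connected components of $X$, which are intervals. By Servatius's theorem \cite{Servatius},
\begin{equation}\label{eq:cent}
C_A(w)=h\bigl(\langle r_1\rangle\times\cdots\times\langle r_k\rangle\times A_{X^\perp}\bigr)h^{-1},
\end{equation}
with $r_s$ cyclically reduced of support $X_s$. The factor $h\langle r_1,\dots,r_k\rangle h^{-1}$ is central in $C_A(w)$. For $u=h\,r_1^{a_1}\cdots r_k^{a_k}\,l\,h^{-1}$ with $l\in A_{X^\perp}$, repeated use of \eqref{eq:Eprod} gives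
\begin{equation}\label{eq:escent}
\operatorname{es}(u)=\bigcup_{a_s\ne0}X_s\cup\operatorname{es}(l).
\end{equation}
For example, for all $\alpha,\beta\in\mathbb Z$, zero included, and $\kappa\ne0$,
\begin{equation}\label{eq:cent13}
C_A(x_1^\alpha x_3^\kappa)=\langle x_1\rangle\times\langle x_3\rangle\times A_{56},\qquad
C_A(x_6^\beta x_4^\kappa)=\langle x_6\rangle\times\langle x_4\rangle\times A_{12}.
\end{equation}
For the first equality, $\{1,3\}^\perp=\{5,6\}$ if $\alpha\ne0$; if $\alpha=0$, then $\{3\}^\perp=\{1,5,6\}$ and $A_{156}=\langle x_1\rangle\times A_{56}$. The second is its image under the symmetry.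

\subsection{Trees}
Groups act on trees without inversions. An element is \emph{elliptic} if it fixes a vertex; then its fixed points form a subtree, its \emph{fixed tree}. Two facts will be used.
\begin{itemize}
\item Commuting elliptic elements $g,g'$ have a common fixed vertex: $g'$ preserves $\operatorname{Fix}(g)$, so it fixes the projection to $\operatorname{Fix}(g)$ of any vertex that it fixes.
\item (Helly) Finitely many pairwise intersecting subtrees have a common vertex.
\end{itemize}

\subsection{The trees $T_v$ and their branches}
For a vertex $v$ of $P_6$ put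
\[
Q_v=A_{\{v\}\cup v^\perp}=\langle x_v\rangle\times A_{v^\perp}=C_A(x_v),\qquad M_v=A_{\{1,\dots,6\}\smallsetminus\{v\}} .
\]
By its presentation, $A=Q_v*_{A_{v^\perp}}M_v$. Let $T_v$ be the Bass--Serre tree of this splitting, with base edge $\epsilon=(\pi,o)$, where $\pi$ has stabilizer $Q_v$, $o$ has stabilizer $M_v$ and $\epsilon$ has stabilizer $A_{v^\perp}$. Since $Q_v=\langle x_v\rangle\times A_{v^\perp}$, the edges at $\pi$ are the distinct edges $x_v^k\epsilon$, $k\in\mathbb Z$. \emph{Branch $k$} is the component of $T_v\smallsetminus\{\pi\}$ containing $x_v^ko$. Thus $x_v^i$ maps branch $0$ to branch $i$. An elliptic element outside $Q_v$ does not fix $\pi$, so its fixed tree lies in a single branch. The next lemma determines this branch in the cases we need.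

\begin{lemma}\label{lem:branch}
Let $u=v\pm1$, and let $g\in\langle x_u,x_v\rangle$ be trivial or given by a reduced word beginning with $x_u^{\pm1}$. Let $\kappa\ne0$ and let $z\in A_{v^\perp}$ commute with $x_u$.
\begin{enumerate}
\item[(a)] $f=z\,gx_u^\kappa g^{-1}$ is elliptic on $T_v$, is not in $Q_v$, and its fixed tree lies in branch $0$.
\item[(b)] If $g\ne1$, the same holds for $f=z\,gx_v^\kappa g^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $g\ne1$, then both $go$ and $g\pi$ lie in branch $0$. To see this, write $g=x_u^{a_1}x_v^{b_1}x_u^{a_2}\cdots$ with nonzero exponents. Since $x_u\in M_v$ fixes $o$ and $x_v\in Q_v$ fixes $\pi$, there is a path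
\[
\pi,\quad o=x_u^{a_1}o,\quad x_u^{a_1}\pi=x_u^{a_1}x_v^{b_1}\pi,\quad x_u^{a_1}x_v^{b_1}o,\ \dots
\]
It has no backtracking because $x_u^{j}\notin Q_v$ and $x_v^{j}\notin M_v$ for $j\ne0$. It starts with $\epsilon$ and, continued through all syllables of $g$, passes through $go$ and $g\pi$ after its first vertex.

The element $z$ commutes with $x_u$ and $x_v$, hence with $g$, and $z\in A_{v^\perp}=Q_v\cap M_v$. In (a), $f=g\,zx_u^\kappa g^{-1}$ fixes $go$, which lies in branch $0$ (also for $g=1$). Since $u\notin\{v\}\cup v^\perp$, the exponent sum of $x_u$ vanishes on $Q_v$, while it is $\kappa\ne0$ for $f$; so $f\notin Q_v$. In (b), $f=g\,zx_v^\kappa g^{-1}$ fixes $g\pi$. If $f$ were in $Q_v=C_A(x_v)$, then $gx_v^\kappa g^{-1}$ would commute with $x_v$ in the free group $\langle x_u,x_v\rangle$, and $g$ would be a power of $x_v$. But $g\ne1$ begins with $x_u^{\pm1}$. In both cases the fixed tree of $f$ lies in a single branch and meets branch $0$.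
\end{proof}

\section{No long cycles in $A$}\label{sec:nocycle}

In this section we prove Theorem~\ref{thm:nocycle}. Suppose $n\ge5$ and $\varphi:\mathbb G(C_n)\to A$ is injective. Let $v_1,\dots,v_n$ be the vertices of $C_n$ in cyclic order, with indices modulo $n$, and put $w_i=\varphi(v_i)$. We may compose $\varphi$ with inner automorphisms of $A$ and with the symmetry, and we may renumber the $v_i$ cyclically. Two facts are used throughout:
\begin{enumerate}
\item[(P1)] $w_i$ and $w_j$ commute if and only if $j\in\{i-1,i,i+1\}$;
\item[(P2)] neither of $w_{i-1},w_{i+1}$ is central in $C_A(w_i)$.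
\end{enumerate}
Fact (P2) holds because $w_{i-1}$ and $w_{i+1}$ lie in $C_A(w_i)$ and, by (P1) and $n\ge5$, do not commute with each other. We call $w_{i-1},w_{i+1}$ the \emph{neighbors} of $w_i$. If $w_i=hw'h^{-1}$ with $w'$ cyclically reduced of support $X$, then \eqref{eq:cent} and (P2) give
\begin{equation}\label{eq:nbr}
w_{i\pm1}=h\,r_1^{a_1}\cdots r_k^{a_k}\,l\,h^{-1},\qquad l\in A_{X^\perp},\quad l\ne1,
\end{equation}
where the exponents and $l$ depend on the sign.

\subsection{The three types}

\begin{lemma}\label{lem:types}
Each $w_i$ has exactly one of the following types: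
\begin{itemize}
\item[L:] $\emptyset\ne\operatorname{es}(w_i)\subseteq\{1,2,3\}$;
\item[R:] $\emptyset\ne\operatorname{es}(w_i)\subseteq\{4,5,6\}$;
\item[D:] $\operatorname{es}(w_i)=\{1,6\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $X=\operatorname{es}(w_i)$, which is nonempty. Since $C_A(w_i)$ is not abelian, $A_{X^\perp}$ is not abelian by \eqref{eq:cent}, so $X^\perp$ contains two consecutive indices $j,j+1$. Thus $X\subseteq\{1,\dots,j-2\}\cup\{j+3,\dots,6\}$. For $j=1,\dots,5$ these sets are $\{4,5,6\},\{5,6\},\{1,6\},\{1,2\},\{1,2,3\}$.
\end{proof}

Neighbors commute, and one expects commuting elements to sit at opposite ends of the path. The next lemma makes this precise, up to type D.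

\begin{lemma}\label{lem:nbr}
\begin{enumerate}
\item[(a)] $w_i$ and $w_{i+1}$ are never both of type L and never both of type R.
\item[(b)] Let $w_i$ be of type L or R. In \eqref{eq:nbr}, $a_s\ne0$ is possible only if the neighbor has type D and $X_s=\{1\}$ or $X_s=\{6\}$.
\end{enumerate}
In particular, a neighbor of a $w_i$ of type L or R lies in $hA_{X^\perp}h^{-1}$ if it does not have type D, or if $X$ is connected and different from $\{1\},\{6\}$.
\end{lemma}

\begin{proof}
(a) By the symmetry we may suppose that both have type L. Let $X=\operatorname{es}(w_i)$ and take \eqref{eq:nbr} for $w_{i+1}$. By \eqref{eq:escent}, $\emptyset\ne\operatorname{es}(l)\subseteq X^\perp\cap\{1,2,3\}$. Since $\emptyset\neq X\subseteq\{1,2,3\}$, this forces $X=\{3\}$, $\operatorname{es}(l)=\{1\}$ or $X=\{1\}$, $\operatorname{es}(l)=\{3\}$.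

If $X=\{3\}$, then $l\in A_{156}=\langle x_1\rangle\times A_{56}$ and $\operatorname{es}(l)=\{1\}$, so $l\in\langle x_1\rangle$ by \eqref{eq:Eprod}. Then $w_{i+1}\in h\langle x_1,x_3\rangle h^{-1}$ is central in $C_A(w_i)=h(\langle x_1\rangle\times\langle x_3\rangle\times A_{56})h^{-1}$, contradicting (P2).

If $X=\{1\}$, then $w_i=hx_1^\kappa h^{-1}$ with $\kappa\ne0$, $l\in A_{3456}$, and $l=cx_3^bc^{-1}$ with $b\ne0$, $c\in A_{3456}$. Since $c$ commutes with $x_1$, with $h'=hc$ we get $w_i=h'x_1^\kappa h'^{-1}$ and $w_{i+1}=h'x_1^ax_3^bh'^{-1}$ for some $a\in\mathbb Z$. By \eqref{eq:cent13}, $w_i$ is central in $C_A(w_{i+1})$, contradicting (P2) for $w_{i+1}$.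

(b) Suppose $w_i$ has type L; the case R is symmetric. If $a_s\ne0$, then by \eqref{eq:escent} the nonempty set $X_s\subseteq\{1,2,3\}$ is contained in the essential support of the neighbor. So the neighbor is not of type R, and not of type L by (a). Hence it has type D and $X_s\subseteq\{1,6\}\cap\{1,2,3\}=\{1\}$.
\end{proof}

\subsection{Crossing a vertex of a tree}

The elements $w_2,\dots,w_n$ form a chain in which consecutive elements commute. The next lemma says that if the two ends of this chain lie in different branches at $\pi\in T_v$, then the chain must pass through $\pi$. Some $w_j$ may have no fixed vertex. The point is that then its two neighbors fix a common edge.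

\begin{lemma}\label{lem:cross}
Let $v\in\{4,5\}$. Suppose that $w_2$ and $w_n$ are elliptic on $T_v$, are not in $Q_v$, and that their fixed trees lie in different branches. Then $w_j\in Q_v$ for some $3\le j\le n-1$.
\end{lemma}

\begin{proof}
Suppose $w_j$, $3\le j\le n-1$, is not elliptic, and let $w_j=hw'h^{-1}$ with $w'$ cyclically reduced of support $X$. Then $v\in X$, as $w_j$ is not conjugate into $M_v$, so $w_j$ has type R. Also $X\not\subseteq\{v\}\cup v^\perp$, as $w_j$ is not conjugate into $Q_v$. Since $\{4\}\cup4^\perp=\{1,2,4,6\}$ and $\{5\}\cup5^\perp=\{1,2,3,5\}$, it follows that $X$ contains $5$ if $v=4$, and $4$ or $6$ if $v=5$. In all cases $X$ is one of $\{4,5\},\{5,6\},\{4,5,6\}$. By the last statement of Lemma~\ref{lem:nbr}, both neighbors of $w_j$ lie in $hA_{X^\perp}h^{-1}\le hA_{v^\perp}h^{-1}$. So they are elliptic, and both fix the edge $h\epsilon$.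

List in order the elliptic elements among $w_2,\dots,w_n$; the list begins with $w_2$ and ends with $w_n$. Two consecutive ones in the list are either $w_j,w_{j+1}$, which commute, or $w_{j-1},w_{j+1}$ with $w_j$ not elliptic. So they have a common fixed vertex. If none of the listed elements were in $Q_v$, the union of their fixed trees would be connected and avoid $\pi$, hence lie in one branch, contrary to assumption. As $w_2,w_n\notin Q_v$, some $w_j$ with $3\le j\le n-1$ is in $Q_v$.
\end{proof}

\subsection{Type D does not occur}

An element $x_1^kx_6^m$ touches both ends of the path; its neighbors are, up to powers of $x_1$ and $x_6$, in the middle group $A_{34}$. We exclude type D by finding two commutators $[v_1,v_3]$, $[v_1,v_j]$ whose images lie in the commuting subgroups $A_{56}$ and $A_{12}$, although they do not commute in $\mathbb G(C_n)$. Here $[g,h]=ghg^{-1}h^{-1}$.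

\begin{proposition}\label{prop:noD}
No $w_i$ has type D.
\end{proposition}

\begin{proof}
Suppose $w_1$ has type D. After conjugation $w_1=x_1^kx_6^m$ with $k,m\ne0$, and $C_A(w_1)=\langle x_1\rangle\times\langle x_6\rangle\times A_{34}$.

\emph{The neighbors of $w_1$.} By \eqref{eq:nbr}, $w_2=x_1^\alpha x_6^\beta f$ with $1\ne f\in A_{34}$. Now $\operatorname{es}(f)$ is a nonempty subset of $\{3,4\}$, and $\operatorname{es}(w_2)$ also contains $1$ if $\alpha\ne0$ and $6$ if $\beta\ne0$. By Lemma~\ref{lem:types}, either $\operatorname{es}(f)=\{3\}$ and $\beta=0$ (\emph{$3$-kind}), or $\operatorname{es}(f)=\{4\}$ and $\alpha=0$ (\emph{$4$-kind}). The same applies to $w_n$. By the symmetry we may assume that $w_2$ is of $3$-kind. Then $f$ is conjugate in $A_{34}$ to a power of $x_3$. Conjugating by an element of $A_{34}$, which centralizes $w_1$, we get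
\[
w_2=x_1^\alpha x_3^\kappa,\qquad\kappa\ne0 .
\]
By \eqref{eq:cent13}, $w_3=x_1^ax_3^by$ with $y\in A_{56}$. Since $x_1$ and $x_3$ commute with $x_1,x_3,x_5,x_6$,
\begin{equation}\label{eq:comm56}
[w_1,w_3]=[x_6^m,y]\in A_{56}.
\end{equation}
For $w_n$ there are $g\in A_{34}$ and $\kappa'\ne0$ with
\begin{equation}\label{eq:wn}
w_n=x_1^{\alpha'}gx_3^{\kappa'}g^{-1}\quad\text{($3$-kind)}\qquad\text{or}\qquad w_n=x_6^{\beta'}gx_4^{\kappa'}g^{-1}\quad\text{($4$-kind)}.
\end{equation}
We may still conjugate everything by powers of $x_3$. This preserves $w_1$, $w_2$, the inclusion $w_3\in A_{1356}$ and \eqref{eq:comm56}, and it multiplies $g$ in \eqref{eq:wn} on the left by a power of $x_3$.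

\emph{Claim: after such a conjugation, $w_j\in Q_4=\langle x_4\rangle\times\langle x_6\rangle\times A_{12}$ for some $4\le j\le n-1$.}

\emph{Case 1: $w_n$ is of $4$-kind and $g\in\langle x_3\rangle\langle x_4\rangle$.} After conjugation by a power of $x_3$ we have $w_n=x_6^{\beta'}x_4^{\kappa'}$, and $w_{n-1}\in Q_4$ by \eqref{eq:cent13}. Take $j=n-1\ge4$.

\emph{Case 2: all other cases.} If $w_n$ is of $3$-kind, then $g\notin\langle x_3\rangle$, since otherwise $w_n=x_1^{\alpha'}x_3^{\kappa'}$ would commute with $w_2$. If $w_n$ is of $4$-kind, then $g\notin\langle x_3\rangle\langle x_4\rangle$. So after conjugation by a power of $x_3$ we have $g=x_4^ig'$ with $i\ne0$, where $g'$ is trivial or begins with $x_3^{\pm1}$, and $g'\ne1$ if $w_n$ is of $4$-kind. Apply Lemma~\ref{lem:branch} with $v=4$, $u=3$. By part (a) with $z=x_1^\alpha$ and trivial $g$, $w_2$ is elliptic on $T_4$, not in $Q_4$, with fixed tree in branch $0$. Since $x_4$ commutes with $x_1$ and $x_6$, $w_n=x_4^if x_4^{-i}$ with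
\[
f=x_1^{\alpha'}g'x_3^{\kappa'}g'^{-1}\qquad\text{or}\qquad f=x_6^{\beta'}g'x_4^{\kappa'}g'^{-1}.
\]
By part (a) with $z=x_1^{\alpha'}$ or part (b) with $z=x_6^{\beta'}$, respectively, $f$ is elliptic, not in $Q_4$, with fixed tree in branch $0$. So $w_n$ is elliptic, not in $Q_4$, with fixed tree in branch $i\ne0$. By Lemma~\ref{lem:cross}, $w_j\in Q_4$ for some $3\le j\le n-1$. If $j=3$, then $w_3\in A_{1356}\cap A_{1246}=A_{16}$ would commute with $w_1$, contrary to (P1). So $j\ge4$, and the claim is proved.

\emph{Conclusion.} Write $w_j=x_4^{a'}x_6^{b'}z$ with $z\in A_{12}$. Since $x_4$ and $x_6$ commute with $x_1,x_2,x_4,x_6$, we have $[w_1,w_j]=[x_1^k,z]\in A_{12}$, which commutes with $[w_1,w_3]\in A_{56}$. As $\varphi$ is injective, $[v_1,v_3]$ and $[v_1,v_j]$ commute in $\mathbb G(C_n)$. But $v_1$ is adjacent neither to $v_3$ nor to $v_j$, so $\langle v_1,v_3,v_j\rangle=\langle v_1\rangle*\langle v_3,v_j\rangle$, and in this free product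
\[
v_1v_3v_1^{-1}v_3^{-1}\,v_1v_jv_1^{-1}v_j^{-1}\qquad\text{and}\qquad v_1v_jv_1^{-1}v_j^{-1}\,v_1v_3v_1^{-1}v_3^{-1}
\]
are normal forms that differ in their second syllable, because $j\ne3$. This is a contradiction.
\end{proof}

From now on all $w_i$ have type L or R. By Lemma~\ref{lem:nbr}(a) the two types alternate around the cycle, so $n$ is even. By the last statement of the same lemma:
\begin{equation}\label{eq:nbr2}
\text{if $w_i=hw'h^{-1}$ with $w'$ cyclically reduced of support $X$, then $w_{i\pm1}\in hA_{X^\perp}h^{-1}$.}
\end{equation}

\subsection{The supports shrink to the ends}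

In the ideal situation of the introduction, elements of type L have essential support in $\{1,2\}$ and those of type R in $\{5,6\}$. We now show that this holds.

\begin{proposition}\label{prop:no34}
If $w_i$ has type L, then $3\notin\operatorname{es}(w_i)$. If $w_i$ has type R, then $4\notin\operatorname{es}(w_i)$.
\end{proposition}

\begin{proof}
By the symmetry it suffices to treat type L. Suppose $w_1$ has type L and $3\in X=\operatorname{es}(w_1)$. After conjugation $w_1\in A_{123}$ is cyclically reduced. By \eqref{eq:nbr2}, $w_2,w_n\in A_{X^\perp}\le A_{156}=\langle x_1\rangle\times A_{56}$. They have type R, so \eqref{eq:Eprod} gives $w_2,w_n\in A_{56}$.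

\emph{$\operatorname{es}(w_2)=\operatorname{es}(w_n)=\{6\}$.} Suppose $5\in\operatorname{es}(w_2)$. Then $\operatorname{es}(w_2)$ is $\{5\}$ or $\{5,6\}$, and in both cases $\operatorname{es}(w_2)^\perp=\{1,2,3\}$. Write $w_2$ as a conjugate, by an element $f\in A_{56}$, of a cyclically reduced element. By \eqref{eq:nbr2}, $w_3\in fA_{123}f^{-1}=A_{123}$, so $w_3$ commutes with $w_n\in A_{56}$. As $n\ge5$, this contradicts (P1). In the same way, if $5\in\operatorname{es}(w_n)$, then $w_{n-1}\in A_{123}$ commutes with $w_2$, a contradiction.

\emph{Position of $w_2$ and $w_n$.} The group $A_{56}$ centralizes $A_{123}\ni w_1$. So we may conjugate by an element of $A_{56}$ and get $w_2=x_6^k$ and $w_n=gx_6^mg^{-1}$ with $k,m\ne0$, $g\in A_{56}$. As $w_2,w_n$ do not commute, $g\notin\langle x_6\rangle$. After conjugation by a power of $x_6$ we have $g=x_5^ig'$ with $i\ne0$, where $g'$ is trivial or begins with $x_6^{\pm1}$. By Lemma~\ref{lem:branch}(a) with $v=5$, $u=6$, $z=1$, the elements $x_6^k$ and $g'x_6^mg'^{-1}$ are elliptic on $T_5$, not in $Q_5$, with fixed trees in branch $0$. Hence $w_2$ and $w_n=x_5^i(g'x_6^mg'^{-1})x_5^{-i}$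 are elliptic and not in $Q_5$; the fixed tree of $w_2$ is in branch $0$ and that of $w_n$ is in branch $i\ne0$.

\emph{Crossing.} By Lemma~\ref{lem:cross}, some $w_j$ with $3\le j\le n-1$ is in $Q_5=\langle x_5\rangle\times A_{123}$. Since it has type L or R, \eqref{eq:Eprod} gives $w_j\in A_{123}$ or $w_j\in\langle x_5\rangle$. If $w_j\in\langle x_5\rangle$, it commutes with $w_1\in A_{123}$, contrary to (P1). If $w_j\in A_{123}$, it commutes with $w_2,w_n\in A_{56}$; by (P1) and $3\le j\le n-1$ we get $j=3$ and $j=n-1$, so $n=4$, a contradiction.
\end{proof}

\subsection{Conclusion}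

Now $\operatorname{es}(w_i)\subseteq\{1,2\}$ for type L and $\operatorname{es}(w_i)\subseteq\{5,6\}$ for type R. Let $\Theta$ be the Bass--Serre tree of $A$ as an HNN extension of $N=A_{12}\times A_{56}$ with stable letters $x_3,x_4$. Its vertices are the cosets $gN$. Every $w_i$ is conjugate into $N$, hence elliptic on $\Theta$. Let $X_i\subset\Theta$ be its fixed tree. If $w_i$ fixes $gN$, then $g^{-1}w_ig\in A_{12}\times A_{56}$, and \eqref{eq:Eprod} shows that
\begin{equation}\label{eq:pos}
w_i\in gA_{12}g^{-1}\ \text{ if $w_i$ has type L},\qquad w_i\in gA_{56}g^{-1}\ \text{ if $w_i$ has type R}.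
\end{equation}
Consequently:
\begin{equation}\label{eq:opp}
\text{if $w_i,w_j$ have opposite types and $X_i\cap X_j\ne\emptyset$, then $j=i\pm1$.}
\end{equation}
Indeed, such $w_i,w_j$ commute, and (P1) applies. On the other hand $X_i\cap X_{i+1}\ne\emptyset$, as $w_i,w_{i+1}$ are commuting elliptic elements. So the $X_i$ form a closed chain of subtrees. Since a tree has no cycles, such a chain must have further intersections.

\begin{lemma}\label{lem:side}
Let $S_1,\dots,S_m$, $m\ge3$, be subtrees of a tree such that $S_i\cap S_{i+1}\ne\emptyset$ for $1\le i<m$ and $S_m\cap S_1\ne\emptyset$. Then $S_1\cap S_c\cap S_m\ne\emptyset$ for some $1<c<m$.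
\end{lemma}

\begin{proof}
The union $S_2\cup\dots\cup S_{m-1}$ is connected, hence a subtree. It meets $S_1$ and $S_m$, and $S_1$ meets $S_m$. By Helly these three subtrees have a common vertex, which lies in some $S_c$, $1<c<m$.
\end{proof}

\emph{Three consecutive trees.} Apply Lemma~\ref{lem:side} to $X_2,X_3,\dots,X_n,X_1$. There is $c\notin\{1,2\}$ with $X_1\cap X_2\cap X_c\ne\emptyset$. Since $w_1,w_2$ have opposite types, $w_c$ has type opposite to one of them. By \eqref{eq:opp}, $c=n$ if it is opposite to $w_1$, and $c=3$ if it is opposite to $w_2$. So for $d=1$ or $d=2$,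
\begin{equation}\label{eq:ear}
X_{d-1}\cap X_d\cap X_{d+1}\ne\emptyset .
\end{equation}

\emph{A third tree of the same type.} Now omit $X_d$. The sequence $X_{d+1},X_{d+2},\dots,X_{d-1}$ of $n-1$ subtrees also satisfies the hypothesis of Lemma~\ref{lem:side}, because $X_{d-1}\cap X_{d+1}\ne\emptyset$. So there is
\begin{equation}\label{eq:c}
c\notin\{d-1,d,d+1\}\qquad\text{with}\qquad X_{d-1}\cap X_{d+1}\cap X_c\ne\emptyset .
\end{equation}
If the type of $w_c$ were opposite to the common type of $w_{d-1}$ and $w_{d+1}$, then \eqref{eq:opp} would give $c=d-2$ and $c=d+2$ modulo $n$, so $n=4$. Hence $w_{d-1},w_{d+1},w_c$ have the same type. The symmetry preserves $N$ and exchanges $x_3$ and $x_4$, so it induces an automorphism of $\Theta$; applying it if necessary, we may assume that this type is L. Then $w_d$ has type R.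

Conjugate so that $N$ is a vertex of the intersection in \eqref{eq:c}. By \eqref{eq:pos}, $w_{d-1},w_{d+1},w_c\in A_{12}$. If $w_d$ also fixed $N$, it would lie in $A_{56}$ and commute with $w_c$, contrary to (P1). All we know is that $w_d$ fixes a vertex $gN$ of the intersection in \eqref{eq:ear}. But $gN$ is also fixed by $D=\langle w_{d-1},w_{d+1}\rangle\le A_{12}$, and $D$ is not abelian by (P1). This restricts $gN$ severely.

\begin{lemma}\label{lem:fixD}
Let $D\le A_{12}$ be non-abelian. If $D$ fixes $gN$, then $gN=\gamma N$ for some $\gamma\in A_{456}$.
\end{lemma}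

\begin{proof}
We use induction on the distance from $N$ to $gN$; distance $0$ is trivial. The neighbors of the vertex $N$ in $\Theta$ are the vertices $\nu x_3^{\pm1}N$ and $\nu x_4^{\pm1}N$ with $\nu\in N$, and the corresponding edges have stabilizers $\nu A_{156}\nu^{-1}$ and $\nu A_{126}\nu^{-1}$. The group $D$ fixes both $N$ and $gN$, hence the first edge of the geodesic from $N$ to $gN$. Write $\nu=\alpha\beta$ with $\alpha\in A_{12}$, $\beta\in A_{56}$. Since
\[
\nu A_{156}\nu^{-1}=\alpha\langle x_1\rangle\alpha^{-1}\times A_{56}
\]
meets $A_{12}$ in a cyclic group, this edge does not come from $x_3^{\pm1}$. So the next vertex is $\nu x_4^{\pm1}N=\beta x_4^{\pm1}\alpha N=\gamma_1N$ with $\gamma_1=\beta x_4^{\pm1}\in A_{456}$; here we used that $\alpha\in A_{12}$ commutes with $\beta$ and $x_4$. Now $\gamma_1$ centralizes $A_{12}\ge D$. Hence $D=\gamma_1^{-1}D\gamma_1$ fixes $\gamma_1^{-1}gN$, which is closer to $N$ than $gN$. By induction $\gamma_1^{-1}gN=\gamma_2N$ with $\gamma_2\in A_{456}$, and $\gamma=\gamma_1\gamma_2$ is as required.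
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:nocycle}]
By Lemma~\ref{lem:fixD}, $w_d$ fixes $\gamma N$ for some $\gamma\in A_{456}$. As $w_d$ has type R, \eqref{eq:pos} gives $w_d\in\gamma A_{56}\gamma^{-1}\le A_{456}$. Since $A_{456}$ commutes with $A_{12}\ni w_c$, (P1) gives $c\in\{d-1,d,d+1\}$, contrary to \eqref{eq:c}.
\end{proof}

Theorems~\ref{thm:surface} and~\ref{thm:nocycle} answer the question: $\Gamma=\overline{P_6}$ is an example.

\section{More surfaces, more graphs, and minimality}\label{sec:more}

Write $\overline{P_m}$ for the complement of the path with $m$ vertices and $K_k$ for the complete graph with $k$ vertices. Call $\Gamma$ an \emph{example} if $\mathbb G(\Gamma)$ contains a closed hyperbolic surface group but no subgroup isomorphic to $\mathbb G(C_n)$ with $n\ge5$.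

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] $A$ contains the fundamental group of every closed orientable surface of genus at least $2$ and of every closed non-orientable surface of even Euler characteristic at most $-2$.
\item[(2)] If $\Gamma$ has at most $5$ vertices and $\mathbb G(\Gamma)$ contains a closed hyperbolic surface group, then $\Gamma=C_5$. Hence six is the least number of vertices of an example. In particular, $\mathbb G(\overline{P_m})$ contains a closed hyperbolic surface group if and only if $m\ge6$.
\item[(3)] There are infinitely many examples: for every $k\ge0$ the join $\overline{P_6}*K_k$ is an example, and so is the disjoint union of any two examples.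
\end{enumerate}
\end{theorem}

Part (2) relies on a theorem of Kim, quoted below; the rest uses standard facts only. We make no claim about non-orientable surfaces of odd Euler characteristic, nor about whether $\mathbb G(\overline{P_7})$ contains some $\mathbb G(C_n)$ with $n\ge5$.

\subsection{Further surfaces}
\begin{proof}[Proof of (1)]
The surface of genus $g\ge2$ is a $(g-1)$-fold cover of the surface of genus $2$, so the orientable case follows from Theorem~\ref{thm:surface}.

For the non-orientable case we use another sign system. Let $p=\sigma_1\sigma_6$, $q=\sigma_2\sigma_3$, $r=\sigma_4\sigma_5$ and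
\[
s_a=p,\quad s_b=pq,\quad s_c=q,\quad s_d=r,\quad s_e=pr .
\]
Conditions (S1) and (S3) are visible. For (S2): $s_a=p$ fixes $x_3,x_4$; $s_b=pq$ fixes $x_4,x_5$; $s_c=q$ fixes $x_1,x_6,x_5$; $s_d=r$ fixes $x_1,x_6,x_2$; $s_e=pr$ fixes $x_2,x_3$. For the adjacent sides $ac,ce,eb,bd,da$ the pairs of signs $(p,q)$, $(q,pr)$, $(pr,pq)$, $(pq,r)$, $(r,p)$ are independent. So $H$ has index $8$ and, by \eqref{eq:chi}, is the group of a closed surface with $\chi=-2$. As $s_as_bs_c=p\cdot pq\cdot q=1$, the word $abc$ of odd length represents an element of $H$, and the surface is non-orientable. By Proposition~\ref{prop:inj}, $H$ embeds in $A$.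

Write $H=\langle a_1,\dots,a_4\mid a_1^2a_2^2a_3^2a_4^2\rangle$, where each $a_i$ reverses orientation. For $t\ge1$ the map $a_1\mapsto1$, $a_2\mapsto-1$, $a_3,a_4\mapsto0$ defines a homomorphism of $H$ onto $\mathbb Z/t$. Its kernel contains the orientation-reversing element $a_3$. So the kernel is the group of a closed non-orientable surface with $\chi=-2t$.
\end{proof}

\subsection{Few vertices}\label{sec:small}
Kim \cite{Kim} shows that there is a class $\mathcal N'$ of graphs with the following properties: for $\Gamma\in\mathcal N'$ the group $\mathbb G(\Gamma)$ contains no closed hyperbolic surface group; $\mathcal N'$ contains all chordal and all chordal bipartite graphs; and $\mathcal N'$ is closed under amalgamation along complete subgraphs.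

We also need the following observation.
\begin{enumerate}
\item[($*$)] \emph{If a closed hyperbolic surface group $\Sigma$ embeds in $G_1\times G_2$, it embeds in $G_1$ or in $G_2$.}
\end{enumerate}
Otherwise the kernels $K_1,K_2$ of the two projections of $\Sigma$ are nontrivial normal subgroups with $K_1\cap K_2=1$, so they commute. Centralizers of nontrivial elements of $\Sigma$ are cyclic, so $K_1$ is cyclic; but $\Sigma$, a torsion-free non-elementary hyperbolic group, has no nontrivial cyclic normal subgroup. In particular $F_2\times F_2$ contains no $\Sigma$, since subgroups of free groups are free. Finally, $\Sigma$ is freely indecomposable and not cyclic, so by Kurosh's theorem, if $\Sigma$ embeds in a free product, it embeds in a factor.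

\begin{proof}[Proof of (2)]
Let $\Gamma\ne C_5$ have at most $5$ vertices. We show that $\mathbb G(\Gamma)$ contains no closed hyperbolic surface group. If $\Gamma$ is chordal, this is Kim's theorem. Otherwise $\Gamma$ has an induced cycle of length at least $4$, and it is a $4$-cycle since $\Gamma\ne C_5$. If $\Gamma=C_4$, then $\mathbb G(\Gamma)=F_2\times F_2$ and ($*$) applies. Otherwise there is one more vertex $v$.
\begin{itemize}
\item If $v$ has no neighbors, then $\mathbb G(\Gamma)=(F_2\times F_2)*\mathbb Z$; use Kurosh's theorem and ($*$).
\item If $v$ has one neighbor, or two adjacent neighbors, then $\Gamma$ is the amalgam of $C_4$, which is chordal bipartite, and a complete graph $K_2$ or $K_3$ along $K_1$ or $K_2$; use Kim's theorem.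
\item If $v$ has two opposite neighbors, or three, or four, then $\Gamma$ is a join. In the first two cases it is the join of two opposite vertices of the $4$-cycle, both adjacent to $v$, with the subgraph on the other three vertices, whose only possible edge joins $v$ to one of the other two: it has no edge in the first case and one edge in the second. In the third case $\Gamma$ is the join of $C_4$ and $v$. So $\mathbb G(\Gamma)$ is $F_2\times F_3$, $F_2\times(\mathbb Z*\mathbb Z^2)$ or $F_2\times F_2\times\mathbb Z$, respectively; use ($*$) and Kurosh's theorem.
\end{itemize}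
This proves the first statement. The graph $C_5$ is not an example, since $\mathbb G(C_5)$ contains itself. So examples have at least six vertices, and $\overline{P_6}$ has six. For $m\le5$ the graph $\overline{P_m}$ has at most $5$ vertices and is not $C_5$, as $\overline{P_5}$ has six edges; so $\mathbb G(\overline{P_m})$ contains no closed hyperbolic surface group. For $m\ge6$ the graph $\overline{P_m}$ contains $\overline{P_6}$ as an induced subgraph, so $\mathbb G(\overline{P_m})$ contains $A$.
\end{proof}

\subsection{Infinitely many examples}
\begin{proof}[Proof of (3)]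
The graphs contain $\overline{P_6}$ or an example as an induced subgraph, so surface groups are present. Let $n\ge5$.

Suppose $\mathbb G(C_n)$ embeds in $\mathbb G(\overline{P_6}*K_k)=A\times\mathbb Z^k$. The intersection of its image with $\mathbb Z^k$ is central in the image. But $\mathbb G(C_n)$ has trivial center, since no vertex of $C_n$ is adjacent to all others. So the projection to $A$ is injective on the image, contradicting Theorem~\ref{thm:nocycle}.

Suppose $\mathbb G(C_n)$ embeds in a free product $G_1*G_2$. By Kurosh's theorem the image of each subgroup $\langle v_i,v_{i+1}\rangle\cong\mathbb Z^2$ lies in a conjugate of a factor. Distinct conjugates of the factors intersect trivially, and $\langle v_{i-1},v_i\rangle$ and $\langle v_i,v_{i+1}\rangle$ share $v_i$. So all these images lie in the same conjugate, and $\mathbb G(C_n)$ embeds in $G_1$ or $G_2$. If $G_1,G_2$ are the groups of two examples, this is impossible.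
\end{proof}

\begin{thebibliography}{9}
\bibitem{CDK} Montserrat Casals-Ruiz, Andrew Duncan, Ilya Kazachkov, \emph{Embeddings between partially commutative groups: two counterexamples}, arXiv:1306.3087 (2013).
\bibitem{Kim} S. Kim, \emph{On right-angled Artin groups without surface subgroups}, Groups Geom. Dyn. 4 (2010).
\bibitem{Servatius} Servatius, \emph{Automorphisms of graph groups}, J. Algebra 126 (1989).
\end{thebibliography}

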